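\title{The universal circle action of a fibered hyperbolic $3$--manifold group is conjugate to a $C^{1+1/2}$ action}

\begin{abstract}
The fundamental group of a closed hyperbolic $3$--manifold fibering over the circle acts on the circle at infinity of the fiber. We show that this action is always topologically conjugate to an action by $C^1$ diffeomorphisms, in fact by diffeomorphisms with $\frac12$-H\"older derivative. The conjugacy is the distribution function of a measure on the circle that transforms like area on the sphere along the Cannon--Thurston map. The exponent $\frac12$ is optimal among expanding conjugates whose derivatives factor through that map, and no conjugate of the action is of class $C^{1+\mathrm{bv}}$.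
\end{abstract}

\section{Introduction}

Let $S$ be a closed orientable surface of genus at least $2$, let $\psi$ be an orientation-preserving homeomorphism of $S$, and let $T$ be the mapping torus of $\psi$. We assume throughout that $T$ admits a hyperbolic structure. Write
\[
G=\pi_1(S),\qquad \Gamma=\pi_1(T)=G\rtimes\langle t\rangle,\qquad tkt^{-1}=\psi_*(k)\quad(k\in G),
\]
where $\psi_*$ is an automorphism of $G$ representing $\psi$. Fix a hyperbolic metric on $S$. The deck group $G$ acts on $\mathbb{H}^2$ as a cocompact Fuchsian group, and so it acts on $S^1=\partial\mathbb{H}^2$; let $\rho(k)$ be the homeomorphism of $S^1$ induced by $k\in G$. Let $\tilde\psi$ be the lift of $\psi$ to $\mathbb{H}^2$ with $\tilde\psi k\tilde\psi^{-1}=\psi_*(k)$ for all $k\in G$. Since $S$ is compact, $\tilde\psi$ is a quasi-isometry, so it extends to a homeomorphism of the closed disc $\mathbb{H}^2\cup S^1$. Its boundary map $\rho(t)$ preserves orientation and satisfies $\rho(t)\rho(k)\rho(t)^{-1}=\rho(\psi_*(k))$. We obtain an action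
\[
\rho\colon\Gamma\to\mathrm{Homeo}_+(S^1),
\]
the \emph{universal circle action} of $\Gamma$.

The normal subgroup $G$ acts by real-analytic diffeomorphisms, while $\rho(t)$ comes only as a homeomorphism. A change of coordinate on the circle may improve $\rho(t)$ at the expense of $\rho(G)$, and one asks how smooth all of $\Gamma$ can be made at once. One restriction is known: if $\Gamma$ acts on $S^1$ by orientation-preserving homeomorphisms so that the image of $G$ is topologically conjugate to a Fuchsian subgroup of $\mathrm{PSL}_2(\mathbb{R})$, then either $G$ does not act by $C^3$ diffeomorphisms or $t$ does not act by an absolutely continuous map. In particular $\rho$ is not conjugate to a $C^3$ action. The following question comes from Bonatti, Kim, Koberda and Triestino \cite{BKKT}.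

\begin{quote}
For which $T$ is there a homeomorphism $h$ of the circle such that $h\rho(g)h^{-1}$ is a $C^1$ diffeomorphism for every $g\in\Gamma$?
\end{quote}

The answer is: for all $T$. To state the results, use the hyperbolic structure on $T$ to view $\Gamma$ as a torsion-free discrete cocompact subgroup of $\mathrm{PSL}_2(\mathbb{C})=\mathrm{Isom}^+(\mathbb{H}^3)$. We take the ball model, so that $\Gamma$ acts conformally on the unit sphere $S^2=\partial\mathbb{H}^3$, and we write $|g'(p)|$ for the factor by which $g$ stretches lengths at $p\in S^2$. A map $\Phi\colon S^1\to S^2$ is \emph{$\Gamma$-equivariant} if $\Phi\circ\rho(g)=g\circ\Phi$ for all $g\in\Gamma$. An action is \emph{minimal} if the only closed invariant sets are the empty set and the whole space. Given a homeomorphism $h\colon S^1\to\mathbb{R}/\mathbb{Z}$ we write $\hat g=h\rho(g)h^{-1}$. A $C^1$ diffeomorphism $u$ of $\mathbb{R}/\mathbb{Z}$ is $C^{1+\alpha}$, for $\alpha\in(0,1]$, if $u'$ is $\alpha$-H\"older (for $\alpha=1$ we also write $C^{1+\mathrm{Lip}}$), and it is $C^{1+\mathrm{bv}}$ if $\log u'$ has bounded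 variation.

\begin{theorem}\label{thm:exist}
For every $T$ there are a homeomorphism $h\colon S^1\to\mathbb{R}/\mathbb{Z}$ and a continuous $\Gamma$-equivariant surjection $\Phi\colon S^1\to S^2$ such that each $\hat g=h\rho(g)h^{-1}$ is a $C^1$ diffeomorphism with
\[
\hat g'=|g'|^2\circ\Phi\circ h^{-1}.
\]
Moreover $\Phi\circ h^{-1}$ is $\frac12$-H\"older, so every $\hat g$ is $C^{1+1/2}$. More generally, the same holds for any discrete cocompact $\Gamma<\mathrm{PSL}_2(\mathbb{C})$, any minimal action $\rho\colon\Gamma\to\mathrm{Homeo}_+(S^1)$ and any continuous $\Gamma$-equivariant map $\Phi\colon S^1\to S^2$.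
\end{theorem}

For the universal circle action, $\Phi$ is the Cannon--Thurston map (Section~\ref{sec:prelim}). The next two theorems limit the possible regularity.

\begin{theorem}\label{thm:sharp}
Let $\rho$ be the universal circle action and $\Phi$ the map of Theorem~\ref{thm:exist}. Suppose that $h\rho h^{-1}$ is a $C^{1+\alpha}$ action on $\mathbb{R}/\mathbb{Z}$, with $\alpha\in(0,1]$, such that
\begin{itemize}
\item[(i)] for each $g\in\Gamma$, the function $\xi\mapsto\hat g'(h(\xi))$ is constant on the fibers of $\Phi$;
\item[(ii)] for each $x\in\mathbb{R}/\mathbb{Z}$ there is $g\in\Gamma$ with $\hat g'(x)>1$.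
\end{itemize}
Then $\alpha\le\frac12$. The action of Theorem~\ref{thm:exist} satisfies (i) and (ii), so $\frac12$ is sharp in this class, and that action is not $C^{1+\beta}$ for any $\beta>\frac12$.
\end{theorem}

\begin{theorem}\label{thm:bv}
For no $T$ is the universal circle action topologically conjugate to an action by $C^{1+\mathrm{bv}}$ diffeomorphisms. In particular it is never conjugate to a $C^{1+\mathrm{Lip}}$ or $C^2$ action. The conjugacy here is an arbitrary homeomorphism; no absolute continuity is assumed.
\end{theorem}

We do not determine whether a conjugate of $\rho$ that violates (i) or (ii) can be $C^{1+\alpha}$ for some $\alpha\in(\frac12,1)$.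

Section~\ref{sec:idea} explains where the formula for $\hat g'$ and the exponent $\frac12$ come from. Theorem~\ref{thm:exist} is proved in Sections \ref{sec:prelim}--\ref{sec:holder} and Theorem~\ref{thm:sharp} in Section~\ref{sec:sharp}. The proof of Theorem~\ref{thm:bv} in Section~\ref{sec:bv} uses only Lemma~\ref{lem:groups} from the earlier sections.

\section{Measures, multipliers and a model curve}\label{sec:idea}

A $C^1$ structure on the circle preserved by an action can be described by a measure.

\begin{lemma}\label{lem:measure}
Let $\rho\colon\Gamma\to\mathrm{Homeo}_+(S^1)$ be an action of a group. Let $\mu$ be a Borel probability measure on $S^1$ with no atoms and full support, and suppose that for each $g$ there is a continuous function $w_g>0$ with $\mu(\rho(g)A)=\int_Aw_g\,d\mu$ for all Borel sets $A$. Then there is a homeomorphism $h\colon S^1\to\mathbb{R}/\mathbb{Z}$ such that each $\hat g$ is a $C^1$ diffeomorphism with $\hat g'=w_g\circ h^{-1}$.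
\end{lemma}

\begin{proof}
Fix $\xi_0$ and put $h(\xi)=\mu([\xi_0,\xi))\bmod1$, where $[\xi_0,\xi)$ is the positively oriented arc. The map $h$ is continuous because $\mu$ has no atoms and strictly monotone because every arc has positive measure. So $h$ is a homeomorphism, and it carries $\mu$ to Lebesgue measure. Let $\tilde g$ be a lift of $\hat g$ to $\mathbb{R}$. For $x<y<x+1$, the length of the arc $\hat g([x,y])$ is
\[
\tilde g(y)-\tilde g(x)=\mu\bigl(\rho(g)h^{-1}[x,y]\bigr)=\int_x^yw_g\circ h^{-1}(z)\,dz .
\]
The integrand is continuous and positive, so $\tilde g$ is $C^1$ with positive derivative $w_g\circ h^{-1}$.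
\end{proof}

Conversely, if $h\rho h^{-1}$ is $C^1$, then the pullback of Lebesgue measure by $h$ and the functions $w_g=\hat g'\circ h$ satisfy the hypotheses of the lemma. So the question asks for a family $w_g$, which must obey the chain rule $w_{gk}=(w_g\circ\rho(k))\,w_k$, and for a measure $\mu$ adapted to it.

\subsection*{Which derivatives are possible}
Let $1\ne k\in G$ and let $k^+\in S^1$ be its attracting fixed point. For $g\in \Gamma$ the attracting point of $gkg^{-1}$ is $\rho(g)k^+$. The derivative at a fixed point is unchanged under $C^1$ conjugation, so in any $C^1$ conjugate of $\rho$ the multiplier $\hat k'(h(k^+))$ depends only on the conjugacy class of $k$ in $\Gamma$.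

In the original coordinate the multiplier is $e^{-\ell_S(k)}$, where $\ell_S$ is the translation length in $\mathbb{H}^2$, and it fails this test. Indeed, suppose $\ell_S(\psi_*^n(k))=\ell_S(k)$ for all $n$. Only finitely many conjugacy classes of $G$ have a given length, so $t^jkt^{-j}=aka^{-1}$ for some $j\ge1$ and $a\in G$. Then $a^{-1}t^j\notin G$ commutes with $k$, which is impossible by Lemma~\ref{lem:groups}(b) below. Thus $\rho(t)$ itself is not a $C^1$ diffeomorphism, and the same argument applies to any other hyperbolic metric on $S$. Together with the $C^3$ restriction this might suggest a negative answer.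

There is, however, a length function that passes the test: the translation length $\ell_T(k)$ of $k$ in $\mathbb{H}^3$. An element conjugate to $z\mapsto az$ with $|a|<1$ has translation length $-\log|a|$, so $e^{-\ell_T(k)}=|k'(p_k^+)|$, where $p_k^+\in S^2$ is the attracting point of $k$. If $\Phi\colon S^1\to S^2$ is continuous and equivariant, then $\Phi(k^+)=p_k^+$ (see the proof of Proposition~\ref{prop:CT}), and for each $s>0$ the functions $w_g=|g'|^s\circ\Phi$ are continuous, satisfy the chain rule, and give the multipliers $e^{-s\ell_T(k)}$. The exponent is dictated by the sphere. If $\mu$ is adapted to $w_g$, then $\nu=\Phi_*\mu$ satisfies $\nu(gE)=\int_E|g'|^s\,d\nu$, and for $s=2$ this is how area transforms. Remark~\ref{rem:area} shows that no other $s>0$ can occur. What has to be proved is that area on $S^2$ lifts through $\Phi$, compatibly with the action, to a measure on $S^1$.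

\subsection*{A model}
The Hilbert curve $\Psi\colon[0,1]\to[0,1]^2$ shows what to expect. For each $n$ it maps the $4^n$ intervals $I=[j4^{-n},(j+1)4^{-n}]$ onto the $4^n$ dyadic squares of side $2^{-n}$, so its parameter is area. It is self-similar: if $a_I\colon I\to[0,1]$ is the increasing affine bijection, then $\Psi\circ a_I=g_I\circ\Psi$ on $I$ for a similarity $g_I$ of ratio $2^n$. Here $a_I'=4^n=|g_I'|^2$, which is the formula of Theorem~\ref{thm:exist}. If $4^{-n-1}<|x-y|\le4^{-n}$, then $x$ and $y$ lie in the same or in adjacent intervals of level $n$, whose images are squares with a common point. Hence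
\[
|\Psi(x)-\Psi(y)|\le2\sqrt2\cdot2^{-n}\le4\sqrt2\,|x-y|^{1/2}.
\]
If $\Psi$ were $\beta$-H\"older with constant $C$, then $\sqrt2\cdot2^{-n}=\operatorname{diam}\Psi(I)\le C4^{-n\beta}$ for all $n$, which forces $\beta\le\frac12$. In the proofs below, elements of $\Gamma$ that magnify a small disc in $S^2$ to unit size play the role of the $g_I$.

\section{Hyperbolic space and the equivariant map}\label{sec:prelim}

Let $\mathbb{H}^3$ be the open unit ball in $\mathbb{R}^3$ with center $o$ and metric $2|dx|/(1-|x|^2)$. Its distance $d$ satisfies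
\[
\cosh d(x,y)=1+\frac{2|x-y|^2}{(1-|x|^2)(1-|y|^2)} .
\]
On $S^2$ we use the Euclidean (chordal) distance $|p-q|$ and the area $\sigma$ normalized to total mass $1$. An isometry $g$ is the restriction of a M\"obius transformation of $\mathbb{R}^3\cup\{\infty\}$; it is conformal on the closed ball, with Euclidean stretch factor $|g'|$. Put
\[
P(x,q)=\frac{1-|x|^2}{|q-x|^2}\qquad(x\in\mathbb{H}^3,\ q\in S^2).
\]
We use the following facts, for any isometry $g$.
\begin{itemize}
\item[(H1)] For fixed $y\in\mathbb{H}^3$, the function $b_y(x)=d(y,x)-d(o,x)$ extends continuously to the closed ball, with $b_y(q)=-\log P(y,q)$ on $S^2$ and $|b_y|\le d(o,y)$. Indeed $\cosh d\sim e^d/2$ for large $d$, so $e^{b_y(x)}\to|q-y|^2/(1-|y|^2)$ as $x\to q$.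
\item[(H2)] $|g'(q)|=P(g^{-1}o,q)$ for $q\in S^2$. Indeed $|g'(x)|=(1-|gx|^2)/(1-|x|^2)$ inside the ball and $1-|x|^2\sim4e^{-d(o,x)}$ near $S^2$, so $|g'(x)|\sim e^{d(o,x)-d(g^{-1}o,x)}$; now use (H1).
\item[(H3)] $P(x,q)\le e^{d(x,x')}P(x',q)$, because $b_{x'}-b_x\le d(x,x')$ by the triangle inequality.
\item[(H4)] $|gq-gq'|=|g'(q)|^{1/2}|g'(q')|^{1/2}|q-q'|$ for $q,q'\in S^2$. This identity holds for similarities and for the inversion $x\mapsto x/|x|^2$, and it is preserved under composition.
\item[(H5)] $\sigma(gE)=\int_E|g'|^2\,d\sigma$. Hence $g_*\sigma=P(go,\cdot)^2\sigma$ by (H2), and, since $P(go,q)\le(1-|go|^2)\varepsilon^{-2}$ when $|q-go|>\varepsilon$,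
\[
\sigma\{p\in S^2:|gp-go|>\varepsilon\}\le(1-|go|^2)^2\,\varepsilon^{-4}.
\]
\end{itemize}

Let $\Gamma<\mathrm{PSL}_2(\mathbb{C})$ be discrete and cocompact. Fix $D$ such that every point of $\mathbb{H}^3$ is within $D$ of the orbit $\Gamma o$, and put $\kappa=4e^D$. We recall that such a group acts minimally on $S^2$, and that a cocompact Fuchsian group acts minimally on $S^1$. Cocompactness lets us magnify the sphere at every point and every scale with bounded distortion.

\begin{lemma}[Zoom lemma]\label{lem:zoom}
For $p\in S^2$ and $0<r\le1$ there is $g\in\Gamma$ with $\kappa^{-1}r^{-1}\le|g'(q)|\le\kappa r^{-1}$ for all $q\in S^2$ with $|q-p|\le r$.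
\end{lemma}

\begin{proof}
Let $x=(1-\frac r2)p$. Then $1-|x|^2=r-\frac{r^2}4\in[\frac{3r}4,r]$. If $|q-p|\le r$, then $\frac r2=1-|x|\le|q-x|\le|q-p|+|p-x|\le\frac{3r}2$, so $\frac1{3r}\le P(x,q)\le\frac4r$. Choose $g$ with $d(g^{-1}o,x)\le D$. By (H2) and (H3), $|g'(q)|$ lies within a factor $e^D$ of $P(x,q)$.
\end{proof}

Now let $\Gamma=\pi_1(T)$. Since $T$ and $S$ are closed manifolds, every nontrivial element of $\Gamma$ is loxodromic on $\mathbb{H}^3$ and every nontrivial element of $G$ is hyperbolic on $\mathbb{H}^2$. Such an element has exactly two fixed points at infinity, and its positive powers send every point other than the repelling one toward the attracting one. We write $p_g^\pm\in S^2$ for the fixed points of $1\ne g\in\Gamma$ and $k^\pm\in S^1$ for those of $1\ne k\in G$. The set of all $k^+$ is invariant under $\rho(G)$, hence dense in $S^1$.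

\begin{lemma}\label{lem:groups}
\begin{itemize}
\item[(a)] The stabilizer in $\Gamma$ of a point of $S^2$ is cyclic, and so is the stabilizer in $G$ of a point of $S^1$.
\item[(b)] No element of $\Gamma\setminus G$ commutes with a nontrivial element of $G$.
\item[(c)] If $\gamma\in\Gamma\setminus G$ and $\rho(\gamma)\xi=\xi$, then no nontrivial element of $G$ fixes $\xi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put the point at $\infty$ in the upper half-space model. The stabilizer consists of maps $z\mapsto az+b$, and $|a|\ne1$ for nontrivial elements because they are loxodromic. So $\log|a|$ is an injective homomorphism to $\mathbb{R}$, and the stabilizer is abelian. Commuting elements permute each other's fixed points, so all nontrivial elements share their second fixed point. They translate the common axis by $\log|a|$, and by discreteness these numbers form a discrete subgroup of $\mathbb{R}$. The argument in $\mathbb{H}^2$ is the same with $a>0$.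

(b) Suppose $\gamma\notin G$ commutes with $1\ne k\in G$. Then $\gamma$ fixes $p_k^+$, so $\gamma$ and $k$ lie in an infinite cyclic group by (a). The homomorphism $\Gamma\to\Gamma/G\cong\mathbb{Z}$ is nonzero on this group, hence injective on it. But it kills $k$.

(c) The stabilizer of $\xi$ in $G$ is a cyclic group $\langle k_0\rangle$ normalized by $\gamma$. So $\gamma k_0\gamma^{-1}=k_0^{\pm1}$, and $\gamma^2\notin G$ commutes with $k_0$. By (b), $k_0=1$.
\end{proof}

The Cannon--Thurston theorem \cite{CT} (see also \cite{Mitra}) provides a continuous $G$-equivariant map $\Phi\colon S^1=\partial\mathbb{H}^2\to\partial\mathbb{H}^3=S^2$. We need equivariance under $t$ as well, and we get it from uniqueness.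

\begin{proposition}\label{prop:CT}
There is only one continuous $G$-equivariant map $S^1\to S^2$, and it is $\Gamma$-equivariant.
\end{proposition}

\begin{proof}
Let $\Theta$ be such a map and let $1\ne k\in G$. If $\Theta(\xi)=p_k^-$ for all $\xi\ne k^-$, then $\Theta$ is constant and $G$ fixes a point of $S^2$. This contradicts Lemma~\ref{lem:groups}(a), because $G$ is not cyclic. So there is $\xi\ne k^-$ with $\Theta(\xi)\ne p_k^-$, and
\[
\Theta(k^+)=\lim_n\Theta(\rho(k)^n\xi)=\lim_nk^n\Theta(\xi)=p_k^+ .
\]
The points $k^+$ are dense, so $\Theta$ is determined and equals $\Phi$. Now put $\Theta(\xi)=t\,\Phi(\rho(t)^{-1}\xi)$. For $k\in G$ we have $t^{-1}kt\in G$, and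
\[
\Theta(\rho(k)\xi)=t\,\Phi\bigl(\rho(t^{-1}kt)\rho(t)^{-1}\xi\bigr)=t(t^{-1}kt)\,\Phi(\rho(t)^{-1}\xi)=k\,\Theta(\xi).
\]
By uniqueness $\Theta=\Phi$, that is, $\Phi\circ\rho(t)=t\circ\Phi$.
\end{proof}

The action $\rho$ is minimal because its restriction to $G$ is. The universal circle action is therefore a case of the general statement in Theorem~\ref{thm:exist}.

\section{A conformal measure on the circle}\label{sec:measure}

In this section and the next, $\Gamma$, $\rho$ and $\Phi$ are as in the last sentence of Theorem~\ref{thm:exist}. The set $\Phi(S^1)$ is closed, nonempty and $\Gamma$-invariant, so $\Phi$ is onto.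

\begin{proposition}\label{prop:mu}
There is a Borel probability measure $\mu$ on $S^1$ with
\begin{equation}\label{eq:conf}
\mu(\rho(g)A)=\int_A|g'(\Phi(\xi))|^2\,d\mu(\xi)\qquad(g\in\Gamma,\ A\text{ Borel}).
\end{equation}
Every such $\mu$ has no atoms and full support.
\end{proposition}

It is easy to find some measure $m$ on $S^1$ with $\Phi_*m=\sigma$, but $\Phi$ is far from injective and $m$ has no reason to satisfy \eqref{eq:conf}. We therefore average the translates $\rho(g)_*m$ with weights $a(g)$. Pushing the average forward by $\rho(k)$ multiplies the weight of $\rho(g)_*m$ by $a(k^{-1}g)/a(g)$, whereas \eqref{eq:conf} asks for multiplication by the function $P(ko,\Phi)^2$. When $go$ is close to $S^2$, (H5) says that $\Phi$ maps most of the mass of $\rho(g)_*m$ close to $go$, so this function is nearly constant for that measure, with value near $e^{-2b_{ko}(go)}$ by (H1). The weights $a(g)=e^{-2d(o,go)}$ have exactly this ratio. Their sum diverges, so we use the exponent $s>2$ and let $s\downarrow2$. The divergence then helps: in the limit no finite set of elements $g$ carries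 any weight.

\begin{proof}
\emph{A lift of area.} On the subspace $\{\phi\circ\Phi:\phi\in C(S^2)\}$ of $C(S^1)$ (real functions, sup norm) consider the functional $\phi\circ\Phi\mapsto\int\phi\,d\sigma$. Since $\Phi$ is onto, it is well defined and has norm $1$, and it sends $1$ to $1$. Let $L$ be a Hahn--Banach extension of norm $1$. If $0\le\phi\le1$, then $1-L(\phi)=L(1-\phi)\le1$, so $L$ is positive. By the Riesz representation theorem $L$ is a probability measure $m$, and $\Phi_*m=\sigma$.

\emph{The Poincar\'e series.} Let $n(R)=\#\{g:d(o,go)\le R\}$, and recall that a ball of radius $R$ in $\mathbb{H}^3$ has volume $\pi(\sinh2R-2R)$. The balls of radius $D$ about the points $go$ with $d(o,go)\le R+D$ cover the ball $B(o,R)$. The balls $B(go,1)$ with $d(o,go)\le R$ lie in $B(o,R+1)$, and each point lies in at most $n(2)$ of them. Comparing volumes gives $c_1e^{2R}\le n(R)\le c_2e^{2R}$ for large $R$. Let $Z(s)=\sum_ge^{-s\,d(o,go)}$. For $s>2$ we have $Z(s)\le\sum_{j\ge0}n(j+1)e^{-sj}<\infty$. Choose $L_0$ with $c_1e^{2L_0}\ge2c_2$. For large $j$ the shell $jL_0<d(o,go)\le(j+1)L_0$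 contains at least $c_2e^{2jL_0}$ elements and contributes at least $c_2e^{-2L_0}$ to $Z(2)$. So $Z(2)=\infty$, and $Z(s)\to\infty$ as $s\downarrow2$ by monotone convergence.

\emph{The limit measure.} For $2<s\le3$ let
\[
\nu_s=Z(s)^{-1}\sum_ge^{-s\,d(o,go)}\rho(g)_*m ,
\]
and let $\mu$ be a weak-$*$ limit of these probability measures along a sequence $s_i\downarrow2$. Fix $k\in\Gamma$ and $\phi\in C(S^1)$, and write $b=b_{ko}$ and $\beta=d(o,ko)$. Replacing $g$ by $k^{-1}g$ in the sum gives
\[
\int\phi\,d\rho(k)_*\nu_s=Z(s)^{-1}\sum_ge^{-s\,d(o,go)}\int\phi(\rho(g)\xi)\,e^{-s\,b(go)}\,dm(\xi),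
\]
because $d(o,k^{-1}go)=d(ko,go)=d(o,go)+b(go)$. By (H1) and equivariance of $\Phi$,
\[
\int\phi\,P(ko,\Phi)^2\,d\nu_s=Z(s)^{-1}\sum_ge^{-s\,d(o,go)}\int\phi(\rho(g)\xi)\,e^{-2b(g\Phi(\xi))}\,dm(\xi).
\]
Since $\Phi_*m=\sigma$, the two integrals differ by at most
\begin{equation}\label{eq:err}
\frac{\|\phi\|_\infty}{Z(s)}\sum_ge^{-s\,d(o,go)}E_g(s),\qquad E_g(s)=\int_{S^2}\bigl|e^{-s\,b(go)}-e^{-2b(gp)}\bigr|\,d\sigma(p).
\end{equation}
As $|b|\le\beta$, we have $E_g(s)\le e^{3\beta}$ and $|e^{-s\,b(go)}-e^{-2b(go)}|\le(s-2)\beta e^{3\beta}$. Let $\omega$ be the modulus of continuity of $e^{-2b}$ on the closed ball for the Euclidean distance. Splitting $S^2$ according to whether $|gp-go|\le\varepsilon$ and using (H5), we get for every $\varepsilon>0$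
\[
E_g(s)\le(s-2)\beta e^{3\beta}+\omega(\varepsilon)+e^{2\beta}(1-|go|^2)^2\varepsilon^{-4}.
\]
Given $\eta>0$, choose $\varepsilon$ with $\omega(\varepsilon)\le\eta$, and then a finite set $F\subset\Gamma$ outside which the last term is at most $\eta$; this is possible because the action on $\mathbb{H}^3$ is properly discontinuous. Then \eqref{eq:err} is at most $\|\phi\|_\infty\bigl(|F|e^{3\beta}/Z(s)+(s-2)\beta e^{3\beta}+2\eta\bigr)$, so \eqref{eq:err} tends to $0$ as $s\downarrow2$. The functions $\phi\circ\rho(k)$ and $\phi\,P(ko,\Phi)^2$ are continuous, so in the limit $\rho(k)_*\mu=P(ko,\Phi)^2\mu$. With $k=g^{-1}$ and (H2) this is \eqref{eq:conf}.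

\emph{No atoms.} By \eqref{eq:conf}, $1\ge\mu(\{\rho(g)\xi\})=|g'(\Phi(\xi))|^2\mu(\{\xi\})$ for all $g$. The zoom lemma makes $|g'(\Phi(\xi))|$ arbitrarily large, so $\mu(\{\xi\})=0$.

\emph{Full support.} By \eqref{eq:conf}, each $\rho(g)$ preserves null sets. So the support of $\mu$ is closed, nonempty and invariant, and it equals $S^1$ by minimality.
\end{proof}

\begin{remark}[The parameter is area]\label{rem:area}
This remark is not used later. Let $s>0$ and let $\nu$ be a probability measure on $S^2$ with $\nu(gE)=\int_E|g'|^s\,d\nu$ for all $g\in\Gamma$. We claim that $s=2$ and $\nu=\sigma$. Put $F(x)=\int P(x,q)^s\,d\nu(q)$. The identity $b_{gx}(gz)=b_x(z)-b_{g^{-1}o}(z)$ gives $P(gx,gq)|g'(q)|=P(x,q)$, so $F(gx)=\int P(gx,gq)^s|g'(q)|^s\,d\nu(q)=F(x)$. In the upper half-space with $q=\infty$ and $o$ at height $1$, (H1) identifies $P(\cdot,q)$ with the height $y$, and the Laplacian $\Delta=y^2(\partial_{x_1}^2+\partial_{x_2}^2+\partial_y^2)-y\partial_y$ satisfies $\Delta y^s=s(s-2)y^s$. Hence $\Delta F=s(s-2)F$. By cocompactness $F>0$ attains a maximum and a minimum, where $\Delta F\le0$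 and $\Delta F\ge0$; so $s=2$. Then $F$ is harmonic and attains its maximum, so $F\equiv F(o)=1$. Since $P(rp,q)=P(rq,p)$ for $0<r<1$, every $\phi\in C(S^2)$ satisfies
\[
\int\phi\,d\sigma=\int F(rp)\phi(p)\,d\sigma(p)=\int\Bigl(\int P(rq,p)^2\phi(p)\,d\sigma(p)\Bigr)d\nu(q),
\]
and the inner integral tends to $\phi(q)$ uniformly as $r\to1$ by (H5). So $\nu=\sigma$. In particular $\Phi_*\mu=\sigma$: in the coordinate $h$ defined by $\mu$, the time that the curve $\Phi\circ h^{-1}$ spends in a set $E\subset S^2$ is the area of $E$.
\end{remark}

\section{The action of class $C^{1+1/2}$}\label{sec:holder}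

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Apply Lemma~\ref{lem:measure} to the measure $\mu$ of Proposition~\ref{prop:mu} and to $w_g=|g'|^2\circ\Phi$. This gives $h$ such that each $\hat g$ is a $C^1$ diffeomorphism with $\hat g'=|g'|^2\circ\Psi$, where $\Psi=\Phi\circ h^{-1}$. Note that $\Psi\circ\hat g=g\circ\Psi$.

It remains to show that $\Psi$ is $\frac12$-H\"older. All we know about $\Psi$ is uniform continuity, which is information at unit scale: there is $c_0>0$ such that every arc $J\subset\mathbb{R}/\mathbb{Z}$ with $\operatorname{diam}\Psi(J)\ge\kappa^{-1}$ has length $|J|\ge c_0$. The zoom lemma carries this to all scales. We claim that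
\begin{equation}\label{eq:half}
|I|\ge c_0\kappa^{-2}\,(\operatorname{diam}\Psi(I))^2\quad\text{for every closed arc }I.
\end{equation}
Let $r=\operatorname{diam}\Psi(I)\in[0,2]$. For $r=0$ there is nothing to prove. For $r>1$ we have $r\ge\kappa^{-1}$, so $|I|\ge c_0\ge c_0\kappa^{-2}r^2$ because $\kappa\ge4$. For $0<r\le1$ choose $p,q\in\Psi(I)$ with $|p-q|=r$, and take $g$ from the zoom lemma for $p$ and $r$. All of $\Psi(I)$ lies within $r$ of $p$. By (H4), $|gp-gq|\ge\kappa^{-1}r^{-1}\cdot r=\kappa^{-1}$, and $gp,gq\in\Psi(\hat gI)$. Therefore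
\[
c_0\le|\hat gI|=\int_I|g'|^2\circ\Psi\,dx\le\kappa^2r^{-2}|I|,
\]
which is \eqref{eq:half}. Applied to the shorter arc between $x$ and $y$, it gives $|\Psi(x)-\Psi(y)|\le\kappa c_0^{-1/2}|x-y|^{1/2}$. Finally $|g'|^2=P(g^{-1}o,\cdot)^2$ is smooth on $S^2$, hence Lipschitz, so $\hat g'$ is $\frac12$-H\"older.
\end{proof}

\begin{remark}
Cocompactness gives the surjectivity of $\Phi$, the growth rate $e^{2R}$ and the zoom lemma. Minimality of $\rho$ is used only for full support, and the theorem fails without it. Replace each point of one orbit of the universal circle action by an interval, extend the action affinely over the new intervals, and compose $\Phi$ with the collapsing map. If $\mu$ satisfies \eqref{eq:conf} and $I$ is a new interval, with image $p\in S^2$, then $\mu(\rho(g)I)=|g'(p)|^2\mu(I)$ for all $g$, so $\mu(I)=0$ by the zoom lemma. Hence no homeomorphism $h$ satisfies the formula for $\hat g'$.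
\end{remark}

\section{The exponent $\frac12$ and the dimension of the sphere}\label{sec:sharp}

An $\alpha$-H\"older image of the circle has Hausdorff dimension at most $1/\alpha$, so it can be a topological sphere only if $\alpha\le\frac12$. To prove Theorem~\ref{thm:sharp} we need an $\alpha$-H\"older map from the circle onto a sphere. The hypotheses say nothing about the modulus of continuity of $\Psi=\Phi\circ h^{-1}$; the $\alpha$-H\"older functions at hand are the $\log\hat g'$. By (i) they descend to $S^2$, and we use all of them as coordinates. The point to prove is that these coordinates separate the points of $S^2$, and this is where (ii) enters.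

Assume the hypotheses of Theorem~\ref{thm:sharp}. The map $\Psi\colon\mathbb{R}/\mathbb{Z}\to S^2$ is a continuous surjection of compact Hausdorff spaces, hence a quotient map, and $\Psi\circ\hat g=g\circ\Psi$. By (i), $\hat g'=u_g\circ\Psi$ with $u_g\colon S^2\to(0,\infty)$ continuous, and the chain rule becomes $u_{\gamma k}(p)=u_\gamma(kp)\,u_k(p)$.

\begin{lemma}\label{lem:sep}
If $u_g(p)=u_g(q)$ for all $g\in\Gamma$, then $p=q$.
\end{lemma}

The idea is to expand the circle at a preimage of $p$ by a sequence $k_n\in\Gamma$. If the derivatives do not distinguish $p$ from $q$, the same sequence expands at a preimage of $q$. But a sequence of M\"obius transformations leaving every compact set contracts $S^2$ away from a single point.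

\begin{proof}
Suppose $p\ne q$. For all $\gamma,k\in\Gamma$,
\begin{equation}\label{eq:same}
u_\gamma(kp)=u_{\gamma k}(p)/u_k(p)=u_{\gamma k}(q)/u_k(q)=u_\gamma(kq).
\end{equation}

\emph{Uniform expansion.} By (ii) the open sets $\{z:\hat\gamma'(z)>1+\frac1j\}$, for $\gamma\in\Gamma$ and $j\ge1$, cover $\mathbb{R}/\mathbb{Z}$. By compactness there are a finite set $F\subset\Gamma$ and $\lambda>1$ such that each $z$ has some $\gamma\in F$ with $\hat\gamma'(z)\ge\lambda^2$. Choose $\delta<\frac18$ such that $\hat\gamma'(z')\ge\hat\gamma'(z)/\lambda$ whenever $|z-z'|\le\delta$ and $\gamma\in F$, and let $B(z)$ be the closed arc of radius $\delta$ about $z$. If $\gamma\in F$ and $\hat\gamma'(z)\ge\lambda^2$, then $\hat\gamma'\ge\lambda$ on $B(z)$, so $\hat\gamma B(z)\supset B(\hat\gamma z)$. Consequently, for each arc $J\subset B(\hat\gamma z)$ the arc $\hat\gamma^{-1}J$ lies in $B(z)$ and has length at most $|J|/\lambda$.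

\emph{One sequence for both points.} Take $x,y$ with $\Psi(x)=p$ and $\Psi(y)=q$. Put $k_0=1$, and choose inductively $\gamma_{j+1}\in F$ with $\hat\gamma_{j+1}'(\hat k_jx)\ge\lambda^2$, where $k_j=\gamma_j\cdots\gamma_1$. By \eqref{eq:same},
\[
\hat\gamma_{j+1}'(\hat k_jy)=u_{\gamma_{j+1}}(k_jq)=u_{\gamma_{j+1}}(k_jp)=\hat\gamma_{j+1}'(\hat k_jx)\ge\lambda^2 .
\]
Pulling back one letter at a time, we see that the arcs $A_n=\hat k_n^{-1}B(\hat k_nx)\ni x$ and $A_n'=\hat k_n^{-1}B(\hat k_ny)\ni y$ have length at most $2\delta\lambda^{-n}$.

\emph{Arcs of radius $\delta$ have large images.} The map $\Psi$ is not constant on any open arc. Otherwise the translates of that arc cover the circle by minimality, finitely many of them suffice, $\Psi$ is constant on each, and $\Psi$ has finite image. Cut the circle into finitely many arcs of length less than $\delta$. Each $B(z)$ contains one of them, so $\operatorname{diam}\Psi(B(z))\ge\varepsilon_0$ for some $\varepsilon_0>0$ independent of $z$.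

\emph{Contraction on the sphere.} Since $\hat k_n'(x)\ge\lambda^{2n}\to\infty$, no element of $\Gamma$ occurs infinitely often among the $k_n$. So $k_n^{-1}o$ leaves every compact subset of $\mathbb{H}^3$, and along a subsequence $k_n^{-1}o\to a\in S^2$. One of $p,q$ differs from $a$. Suppose $p\ne a$, and let $E$ be a compact neighborhood of $p$ in $S^2\setminus\{a\}$. By (H4) and (H2), $\operatorname{diam}k_nE\le2\sup_EP(k_n^{-1}o,\cdot)\to0$ along the subsequence. For large $n$ we have $\Psi(A_n)\subset E$, and so
\[
\varepsilon_0\le\operatorname{diam}\Psi(B(\hat k_nx))=\operatorname{diam}k_n\Psi(A_n)\le\operatorname{diam}k_nE\to0,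
\]
a contradiction. If $q\ne a$, use $y$ and $A_n'$ in place of $x$ and $A_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Enumerate $\Gamma=\{g_1,g_2,\dots\}$. Each $\hat g_i'$ is $\alpha$-H\"older and bounded away from $0$, so $\log\hat g_i'$ is $\alpha$-H\"older; let $H_i$ be the sum of its sup norm and its $\alpha$-H\"older seminorm. Define
\[
U\colon S^2\to\ell^1,\qquad U(p)_i=2^{-i}(1+H_i)^{-1}\log u_{g_i}(p).
\]
The $i$th coordinate is continuous and bounded by $2^{-i}$, so $U$ is continuous, and it is injective by Lemma~\ref{lem:sep}. Hence $X=U(S^2)$ is homeomorphic to $S^2$ and has topological dimension $2$. On the other hand $X=U\Psi(\mathbb{R}/\mathbb{Z})$ and $\|U\Psi(x)-U\Psi(y)\|_1\le|x-y|^\alpha$. Cutting the circle into $N$ equal arcs covers $X$ by $N$ sets of diameter at most $N^{-\alpha}$, and $N\cdot N^{-\alpha s}\to0$ for $s>1/\alpha$. So the Hausdorff dimension of $X$ is at most $1/\alpha$. By Szpilrajn's theorem \cite[Ch.~VII]{HW}, the topological dimension of a separable metric space is at most its Hausdorff dimension. Thus $2\le1/\alpha$.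

For the action of Theorem~\ref{thm:exist}, property (i) is part of the formula $\hat g'\circ h=|g'|^2\circ\Phi$, and (ii) follows from the zoom lemma with $p=\Psi(x)$ and $r<\kappa^{-1}$.
\end{proof}

\section{No conjugate of class $C^{1+\mathrm{bv}}$}\label{sec:bv}

\subsection*{Distortion}
For an orientation-preserving $C^1$ diffeomorphism $u$ of $\mathbb{R}/\mathbb{Z}$ and an arc $J$, let
\[
\mathcal{D}(u,J)=\sup_{y,z\in J}|\log u'(y)-\log u'(z)|,
\]
and let $V(u)$ be the total variation of $\log u'$ on the circle. The chain rule gives
\begin{equation}\label{eq:chain}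
\mathcal{D}(u_1u_2,J)\le\mathcal{D}(u_1,u_2J)+\mathcal{D}(u_2,J),\qquad\mathcal{D}(u^{-1},uJ)=\mathcal{D}(u,J).
\end{equation}
If $J_1,\dots,J_N$ have pairwise disjoint interiors, then
\begin{equation}\label{eq:bv}
\sum_i\mathcal{D}(u,J_i)\le V(u),
\end{equation}
because any pairs $y_i,z_i\in J_i$ can be taken as consecutive points of one partition of the circle. This is the only property of $C^{1+\mathrm{bv}}$ diffeomorphisms that we use.

\begin{lemma}\label{lem:interval}
Let $u$ and $f$ be orientation-preserving $C^{1+\mathrm{bv}}$ diffeomorphisms of $\mathbb{R}/\mathbb{Z}$, and let $K$ be a proper closed arc with $fK=K$. Suppose that the arcs $f^nuK$, $n\ge0$, have pairwise disjoint interiors and that $\sup_{n\ge0}\mathcal{D}(f^nuf^{-n},K)<\infty$. Then $f$ is the identity on $K$.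
\end{lemma}

\begin{proof}
Put $u_n=f^nuf^{-n}$, so that $u_nK=f^nuK$ and $f^{-n}=u^{-1}f^{-n}u_n$. By \eqref{eq:chain} and \eqref{eq:bv},
\begin{align*}
\mathcal{D}(f^{-n},K)&\le\mathcal{D}(u^{-1},uK)+\mathcal{D}(f^{-n},f^nuK)+\mathcal{D}(u_n,K)\\
&\le\mathcal{D}(u,K)+\sum_{i<n}\mathcal{D}(f,f^iuK)+\mathcal{D}(u_n,K)\le V(u)+V(f)+\mathcal{D}(u_n,K).
\end{align*}
So $\mathcal{D}(f^{-n},K)$ is bounded. Suppose $f(z)\ne z$ for some $z\in K$, and let $W\subset K$ be the arc between $z$ and $f(z)$. Since $f$ is an increasing homeomorphism of the interval $K$, the orbit of $z$ is monotone and the arcs $f^{-n}W\subset K$ have disjoint interiors. So $|f^{-n}W|\to0$, and $\inf_K(f^{-n})'\le|f^{-n}W|/|W|\to0$ by the mean value theorem. But $\sup_K(f^{-n})'\ge1$ because $f^{-n}K=K$. Hence $\mathcal{D}(f^{-n},K)\to\infty$, a contradiction.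
\end{proof}

\subsection*{A model}
Suppose $fuf^{-1}=u^2$, $fK=K$, and the arcs $u^jK$, $j\ge0$, have pairwise disjoint interiors. Such a configuration arises from $f(x)=2x$ and $u(x)=x+1$ on $\mathbb{R}\cup\{\infty\}$ by replacing the points of the orbit of $0$ by intervals, with $K$ the interval at $0$; the stabilizer of $0$ is generated by $f$, so $f|_K$ may be any increasing homeomorphism of $K$. Now $f^nuf^{-n}=u^{2^n}$ is a word of exponentially growing length. Nevertheless, if $f$ and $u$ are $C^{1+\mathrm{bv}}$, then
\[
\mathcal{D}(u^{2^n},K)\le\sum_{j<2^n}\mathcal{D}(u,u^jK)\le V(u),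
\]
and the arcs $f^nuK=u^{2^n}K$ have disjoint interiors. Lemma~\ref{lem:interval} forces $f|_K=\mathrm{id}$. In $\Gamma$, the map $f$ will be a lift of a power of a pseudo-Anosov map, the half-line $[0,\infty)$ that $f$ expands will be an unstable ray $r$, and the powers $u^j$ will be replaced by elements of $G$ that follow $r$. The work is to find an invariant arc $K$ whose images under these elements are disjoint.

\subsection*{The singular flat plane}
If $\psi$ were isotopic to a periodic or reducible map, some power $\psi_*^j$ would preserve the conjugacy class of some $1\ne k\in G$, say $t^jkt^{-j}=aka^{-1}$ with $a\in G$, and $a^{-1}t^j$ would commute with $k$, against Lemma~\ref{lem:groups}(b). So by Thurston's classification $\psi$ is isotopic to a pseudo-Anosov map $\phi$. Lift an isotopy $\psi_s$ from $\psi$ to $\phi$ starting at $\tilde\psi$. By continuity and discreteness of $G$, $\tilde\psi_sk=\psi_*(k)\tilde\psi_s$ for all $s$. So the final map $\tilde\phi$ induces $\psi_*$, the distance from $\tilde\phi(x)$ to $\tilde\psi(x)$ is a $G$-invariant and hence bounded function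 of $x$, and $\tilde\phi$ has boundary map $\rho(t)$.

We recall from \cite{FLP} the properties of $\phi$. It preserves two transverse measured singular foliations, stable and unstable, with a common finite nonempty set of singularities. Away from the singularities the two transverse measures give charts $(x_1,x_2)$ in which unstable leaves are horizontal and stable leaves vertical; $\phi$ multiplies horizontal lengths by a constant greater than $1$ and vertical lengths by its inverse. The metric $dx_1^2+dx_2^2$ is flat, and at a singularity it has a cone point of angle $\nu\pi$ with $\nu\ge3$. From such a point leave $\nu$ unstable half-leaves, consecutive ones making the angle $\pi$, and $\nu$ stable half-leaves; we call these \emph{prongs}. No leaf joins two singularities or a singularity to itself, so a prong is an infinite ray with no singularity except its origin. Every prong is dense in $S$.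

From now on $d$ is the lift of this metric to $\widetilde S=\mathbb{H}^2$. All cone angles are at least $2\pi$, so $(\widetilde S,d)$ is a proper $\mathrm{CAT}(0)$ space. In such a space a local geodesic is a geodesic, that is, it realizes the distance between any two of its points; and a path is a local geodesic if it is straight away from the cone points and makes an angle at least $\pi$ on both sides at each cone point. The group $G$ acts cocompactly by isometries for both $d$ and the hyperbolic metric, so the identity map is a quasi-isometry between them. Hence a $d$-geodesic ray converges in the closed disc $\widetilde S\cup S^1$ to a point of $S^1$, and the two ends of a $d$-geodesic line converge to distinct points.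

Prongs with different origins $v_1\ne v_2$ of the lifted unstable foliation are disjoint. Indeed, from a common point follow the two prongs back to their origins. If they leave in the same direction, they reach the same first singularity and $v_1=v_2$; if they leave in opposite directions, an unstable segment joins $v_1$ to $v_2$.

\subsection*{The arc $K$}
Choose a singularity $\bar v\in S$ and $q\ge1$ such that $\phi^q$ fixes $\bar v$ and each of its prongs. Choose a lift $v\in\widetilde S$ of $\bar v$ and let $\tilde\tau$ be the lift of $\phi^q$ fixing $v$. It preserves each prong at $v$, multiplies unstable lengths by some $\lambda>1$ and stable lengths by $\lambda^{-1}$. We have $\tilde\tau=\gamma\tilde\phi^q$ for some $\gamma\in G$. Put $\tau=\gamma t^q\in\Gamma\setminus G$. Then $\tilde\tau$ has boundary map $\rho(\tau)$, and $\tilde\tau k\tilde\tau^{-1}=\tau k\tau^{-1}$ for $k\in G$.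

Let $r,r',r''$ be three distinct unstable prongs at $v$; this is where $\nu\ge3$ is used. The union of any two of them makes angles $j\pi$ and $(\nu-j)\pi$ at $v$ with $1\le j\le\nu-1$, so it is a geodesic line. Let $m=r'\cup r''$. With its two ideal endpoints, $m$ is an arc that cuts the closed disc into two sides. Let $H\subset\widetilde S$ be the closed half-plane bounded by $m$ that does not contain $r$, and let $K\subset S^1$ be the closed arc in which the closure of $H$ meets $S^1$ (Figure~\ref{fig:H}). Since $\tilde\tau$ preserves $m$ and $r$, it preserves $H$, and $\rho(\tau)K=K$. For $x\in r$ write $|x|=d(x,v)$. Every path from $x$ to $H$ meets $m$, and $d(x,w)=|x|+d(v,w)$ for $w\in m$ because $r\cup r'$ and $r\cup r''$ are geodesics. Hence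
\begin{equation}\label{eq:dH}
d(x,H)=|x|\qquad(x\in r).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (-0.6,0) -- (130:2) arc (130:230:2) -- cycle;
\draw (0,0) circle (2);
\draw[very thick] (130:2) arc (130:230:2);
\draw (130:2) -- (-0.6,0) -- (230:2);
\draw (-0.6,0) -- (2,0);
\draw[dashed] (0.8,0) -- (0.8,0.6);
\fill (-0.6,0) circle (1.5pt) node[above right] {$v$};
\fill (0.8,0) circle (1.2pt) node[below] {$x$};
\fill (0.8,0.6) circle (1.5pt) node[above] {$g^{-1}v$};
\node at (-1.4,0) {$H$};
\node at (-2.3,0) {$K$};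
\node at (1.5,-0.2) {$r$};
\node at (-0.75,0.95) {$r'$};
\node at (-0.72,-0.95) {$r''$};
\begin{scope}[xshift=5.8cm]
\fill[gray!25] (-1.3,0.3) -- (145:2) arc (145:195:2) -- cycle;
\fill[gray!25] (1.3,-0.3) -- (-35:2) arc (-35:15:2) -- cycle;
\draw (0,0) circle (2);
\draw[very thick] (145:2) arc (145:195:2);
\draw[very thick] (-35:2) arc (-35:15:2);
\draw (145:2) -- (-1.3,0.3) -- (195:2);
\draw (-35:2) -- (1.3,-0.3) -- (15:2);
\draw (-1.3,0.3) .. controls (0,0.2) and (0.6,0.4) .. (45:2);
\draw (1.3,-0.3) .. controls (0,-0.2) and (-0.6,-0.4) .. (225:2);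
\fill (0,0) circle (1.5pt) node[right] {$v$};
\fill (-1.3,0.3) circle (1.5pt);
\fill (1.3,-0.3) circle (1.5pt);
\node at (-1.68,0.3) {$kH$};
\node at (1.66,-0.3) {$k'H$};
\node at (0.3,0.75) {$kr$};
\node at (-0.3,-0.75) {$k'r$};
\end{scope}
\end{tikzpicture}
\caption{Schematic pictures in the universal cover of the surface. Left: three unstable prongs $r,r',r''$ at a singularity $v$, the half-plane $H$ bounded by $r'\cup r''$ opposite to $r$, its ideal arc $K$, and a stable segment (dashed) from $x\in r$ to another lift $g^{-1}v$. Right: if the translated prongs $kr$ and $k'r$ both pass close to $v$ far from their origins, then the half-planes $kH$ and $k'H$ are disjoint.}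
\label{fig:H}
\end{figure}

\begin{lemma}\label{lem:disj}
Let $C>0$, and let $k\ne k'$ in $G$ and $x,x'\in r$ satisfy $d(k^{-1}v,x)\le C$, $d(k'^{-1}v,x')\le C$ and $|x|,|x'|>2C$. Then $kH\cap k'H=\emptyset$, and the arcs $\rho(k)K$ and $\rho(k')K$ have disjoint interiors.
\end{lemma}

\begin{proof}
The action of $G$ is free, so $kv\ne k'v$, and each unstable prong at $kv$ is disjoint from each unstable prong at $k'v$. In particular the lines $km$ and $k'm$ are disjoint. By \eqref{eq:dH}, $d(v,kH)=d(k^{-1}v,H)\ge|x|-C>C$, and in the same way $d(v,k'H)>C$.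

The line $k'm$ lies either in the interior of $kH$ or outside $kH$. In the first case the prong $k'r$ starts at $k'v\in kH$ and does not meet $km$, so $k'r\subset kH$. Then $d(v,kH)\le d(v,k'r)=d(k'^{-1}v,r)\le C$, a contradiction. So $k'm\cap kH=\emptyset$, and, exchanging the roles of $k$ and $k'$, $km\cap k'H=\emptyset$. Now $kH$ is connected and misses $k'm$, so it lies on one side of $k'm$. It contains $km$, which lies outside $k'H$. Hence $kH\cap k'H=\emptyset$.

The closure of $kH$ in the closed disc is a neighborhood of each interior point of $\rho(k)K$, and likewise for $k'$. A common interior point would make these neighborhoods meet inside $\widetilde S$.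
\end{proof}

\subsection*{The element $g$}
We need $g\in G$ such that the points $(\tau^ng\tau^{-n})^{-1}v=\tilde\tau^n(g^{-1}v)$ stay close to $r$. This holds if $g^{-1}v$ is joined to $r$ by a stable segment, since $\tilde\tau$ contracts it. Take a chart rectangle in $S$ whose horizontal midline lies in the projection of $r\setminus\{v\}$. A stable prong at $\bar v$ is dense, so it enters the rectangle, crosses it vertically and meets the midline. Lifting the part of the prong between this point and $\bar v$, we get $x\in r\setminus\{v\}$, $g\in G$, and a stable segment of length $c>0$ from $x$ to $g^{-1}v$. Put $g_n=\tau^ng\tau^{-n}\in G$. Applying $\tilde\tau^n$ to the segment gives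
\begin{equation}\label{eq:gn}
d(g_n^{-1}v,\tilde\tau^nx)\le\lambda^{-n}c\le c,\qquad|\tilde\tau^nx|=\lambda^n|x|\qquad(n\ge0).
\end{equation}
Replacing $(g,x)$ by $(g_n,\tilde\tau^nx)$ for a large $n$, and keeping $c$, we may assume that \eqref{eq:gn} holds with $|x|>2c$ and $|x|\ge1$. Then $d(g^{-1}v,v)\ge|x|-c>0$, so $g\ne1$.

\begin{lemma}\label{lem:wander}
The arcs $\rho(\tau)^n\rho(g)K$, $n\ge0$, have pairwise disjoint interiors.
\end{lemma}

\begin{proof}
Since $\rho(\tau)K=K$, these are the arcs $\rho(g_n)K$. If $g_n=g_{n'}$ with $n\ne n'$, then $\tau^{n-n'}\notin G$ commutes with $g\ne1$, against Lemma~\ref{lem:groups}(b). So the $g_n$ are distinct, and by \eqref{eq:gn} Lemma~\ref{lem:disj} applies to any two of them with $C=c$.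
\end{proof}

\subsection*{Bounded distortion along the prong}
Suppose now that $h\rho h^{-1}$ is a $C^{1+\mathrm{bv}}$ action, and write $K$ also for $h(K)$. Choose $R\ge c$ such that every point of $\widetilde S$ is within $R$ of the orbit $Gv$. Let $\Sigma$ be the finite set of $s\in G$ with $d(sv,v)\le2R+1$, and put $V=\max_{s\in\Sigma}V(\hat s)$ and $M=4R+1$.

\begin{lemma}\label{lem:bdd}
If $k\in G$ and $y\in r$ satisfy $|y|\ge1$ and $d(k^{-1}v,y)\le R$, then $\mathcal{D}(\hat k,K)\le(1+|\Sigma|)MV$.
\end{lemma}

\begin{proof}
Let $N=\lceil|y|\rceil$ and divide the segment of $r$ from $v$ to $y$ by equally spaced points $x_0=v,x_1,\dots,x_N=y$. The spacing $|y|/N$ lies in $[\frac12,1]$. Choose $k_j\in G$ with $d(k_j^{-1}v,x_j)\le R$, $k_0=1$ and $k_N=k$, and put $s_j=k_jk_{j-1}^{-1}$. Then $d(s_jv,v)=d(k_{j-1}^{-1}v,k_j^{-1}v)\le2R+1$, so $s_j\in\Sigma$, and $k_j=s_jk_{j-1}$. By \eqref{eq:chain},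
\[
\mathcal{D}(\hat k,K)\le\sum_{j=1}^N\mathcal{D}(\hat s_j,\hat k_{j-1}K).
\]
A subsegment of $r$ of length at most $2R$ contains at most $M$ of the points $x_i$. So at most $M$ indices $j$ have $|x_{j-1}|\le2R$, and they contribute at most $MV$. Call the other indices far. A given element $a\in G$ equals $k_{j-1}$ for at most $M$ indices, because the corresponding points $x_{j-1}$ are within $R$ of $a^{-1}v$ and therefore lie in a subsegment of the geodesic $r$ of length at most $2R$. By Lemma~\ref{lem:disj} with $C=R$, distinct elements $k_{j-1}$ with $j$ far give arcs $\hat k_{j-1}K$ with disjoint interiors. Hence for each $s\in\Sigma$ the far indices with $s_j=s$ contribute at most $MV(\hat s)$ by \eqref{eq:bv}. Summing over $s$ gives the bound.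
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bv}]
Suppose $h\rho h^{-1}$ is $C^{1+\mathrm{bv}}$, and put $f=\hat\tau$ and $u=\hat g$. Then $fK=K$, the arcs $f^nuK$ have disjoint interiors by Lemma~\ref{lem:wander}, and $\mathcal{D}(f^nuf^{-n},K)=\mathcal{D}(\hat g_n,K)$ is bounded by \eqref{eq:gn} and Lemma~\ref{lem:bdd}. By Lemma~\ref{lem:interval}, $\rho(\tau)$ is the identity on $K$. But $K$ has nonempty interior, so it contains the attracting point $k^+$ of some $1\ne k\in G$, and both $k$ and $\tau\notin G$ fix $k^+$. This contradicts Lemma~\ref{lem:groups}(c). Finally, if $u'$ is Lipschitz and positive on the circle, then $\log u'$ is Lipschitz and has bounded variation, so $C^{1+\mathrm{Lip}}$ and $C^2$ actions are $C^{1+\mathrm{bv}}$.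
\end{proof}

\begin{remark}
For $C^{1+\alpha}$ diffeomorphisms with $\alpha<1$, inequality \eqref{eq:bv} is replaced by $\sum_i\mathcal{D}(u,J_i)\le C\sum_i|J_i|^\alpha$. Disjointness does not bound the right side: $N$ arcs of length $1/N$ give $N^{1-\alpha}$. So the argument gives no information on exponents $\alpha<1$, as Theorem~\ref{thm:exist} requires for $\alpha\le\frac12$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BKKT}
Christian Bonatti, Sang-hyun Kim, Thomas Koberda, and Michele Triestino,
\emph{Small $C^1$ actions of semidirect products on compact manifolds},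
arXiv:1910.04620 (2019).

\bibitem{CT}
Cannon and Thurston, Geom. Topol. 11 (2007), 1315--1355.

\bibitem{FLP}
Fathi, Laudenbach, and Po\'enaru, \emph{Travaux de Thurston sur les surfaces}.

\bibitem{HW}
Hurewicz and Wallman, \emph{Dimension Theory}.

\bibitem{Mitra}
M. Mitra, Topology 37 (1998), 527--538.

\end{thebibliography}
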